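\title{Finitely many centers suffice: monochromatic symmetric sets in colorings of the hyperbolic plane}

\begin{abstract}
We prove that for every $k$ there is a finite set $C$ of points of the hyperbolic plane such that, for every partition of the plane into $k$ arbitrary pieces, one of the pieces contains an unbounded set symmetric with respect to a point of $C$. This answers a problem of Banakh, Dudko and Repov\v{s} on Borel partitions. The proof maps a shift graph on triples, whose chromatic number is large, to the graph on $PSL_2(\mathbb R)$ whose edges are given by central symmetries. We also find the least size of $C$ for $k\le2$, bound the size and the radius of $C$ from below, and show that among simply connected symmetric spaces of nonpositive curvature the result fails exactly for Euclidean spaces.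
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H^2$ be the hyperbolic (Lobachevsky) plane of curvature $-1$, with distance $d$. For $c\in H^2$ the \emph{central symmetry} $f_c$ is the involutive isometry that sends $x$ to the unique point $y$ such that $c$ is the midpoint of the segment $[x,y]$. A set $S$ is \emph{symmetric with respect to $c$} if $f_c(S)=S$. For $k\in\mathbb N=\{1,2,\dots\}$, a \emph{$k$-partition} is a decomposition $H^2=B_1\cup\dots\cup B_k$ into disjoint pieces, and it is \emph{Borel} if all pieces are Borel sets. We allow empty pieces. This changes nothing below, because splitting single points off a piece creates no unbounded symmetric set inside a piece.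

\begin{definition}
A set $C\subset H^2$ is \emph{central for Borel $k$-partitions} if for every Borel $k$-partition some piece contains an unbounded set that is symmetric with respect to some point of $C$. It is \emph{central for arbitrary $k$-partitions} if the same holds for every $k$-partition. The smallest cardinalities of such sets are denoted by $c_k^B(H^2)$ and $c_k(H^2)$.
\end{definition}

A set that is central for arbitrary $k$-partitions is central for Borel ones, so $c_k^B(H^2)\le c_k(H^2)$, and every superset of a central set is central.

It is instructive to compare with the Euclidean plane. Cut it into three sectors of angle $2\pi/3$ with vertex at the origin. For a fixed $c$ and a distant point $x$, the points $x$ and $2c-x$ are seen from the origin in almost opposite directions, so they lie in different sectors. Thus no piece contains an unbounded symmetric set, whatever the center. In $H^2$ this partition proves nothing: a sector contains the complete geodesic joining two interior points of its arc at infinity (in the Klein model, a chord of the disk), and a geodesic is symmetric with respect to each of its points. So one expects symmetric sets to be unavoidable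 in $H^2$, and the cardinal $c_k^B(H^2)$ measures how many centers must be fixed in advance to catch one. The following facts are known; none of them is used below.
\begin{itemize}
\item For every partition of $H^2$ into finitely many Borel pieces, one piece contains an unbounded centrally symmetric set. Hence $c_k^B(H^2)\le\mathfrak c$.
\item In fact $c_k^B(H^2)\le\mathrm{non}(\mathcal M)$, the smallest cardinality of a non-meager subset of the real line. One has $\aleph_1\le\mathrm{non}(\mathcal M)\le\mathfrak c$, and $\aleph_1=\mathrm{non}(\mathcal M)<\mathfrak c$ is consistent with ZFC.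
\item For every $k$ there is a set $C$ with $|C|\le k(k+1)/2$ such that for every Borel $k$-partition and every open neighborhood $O(C)$ of $C$, some piece contains an unbounded set symmetric with respect to some point of $O(C)$.
\end{itemize}
These bounds are either uncountable or let the center move in an open set, and they might suggest that the value of $c_k^B(H^2)$ is a matter of set theory. Banakh, Dudko and Repov\v{s} \cite{BDR} posed the following problem.

\medskip
\noindent\textbf{Problem.} (a) Does ZFC prove $c_k^B(H^2)\le\aleph_1$ for every $k$? (b) Is $c_k^B(H^2)$ countable for every $k$? (c) Is it finite for every $k$?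
\medskip

The answer to all three questions is yes, and the pieces need not be Borel.

\begin{theorem}\label{thm:main}
Let $k\in\mathbb N$ and $N=2^{2^k}+1$. There is a set $C\subset H^2$ with $|C|\le\binom N4$ such that for every partition of $H^2$ into $k$ arbitrary pieces, some piece contains an unbounded set symmetric with respect to some point of $C$. Hence
\[c_k^B(H^2)\le c_k(H^2)\le\binom N4<\aleph_0 .\]
\end{theorem}

The proof is carried out in ZFC, so Theorem~\ref{thm:main} settles (c), and with it (b) and (a). Three further theorems say how small a central set can be, where it can lie, and which spaces behave like $H^2$.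

\begin{theorem}\label{thm:size}
One has $c_1^B(H^2)=c_1(H^2)=1$ and $c_2^B(H^2)=c_2(H^2)=3$. Moreover $c_k^B(H^2)\ge k$ for $k\ge1$, and $c_k(H^2)\ge k+1$ for $k\ge2$. No finite set is central for Borel $k$-partitions for all $k$ simultaneously, but some countable set is.
\end{theorem}

\begin{theorem}\label{thm:radius}
Let $k\ge2$. If $C\subset H^2$, of any cardinality, is central for Borel $k$-partitions, then $C$ lies in no closed ball of radius $R<\log\cot\frac{\pi}{2k}$. For $k=2$ this bound, namely $0$, is sharp: every ball of positive radius contains a three-point set that is central for arbitrary $2$-partitions. A subset of a geodesic is never central for Borel $2$-partitions.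
\end{theorem}

Central sets and the cardinals $c_k(X)$ are defined in the same way for a Riemannian symmetric space $X$, with the geodesic symmetries as central symmetries (see Section~\ref{sec:symmetric}).

\begin{theorem}\label{thm:symmetric}
Let $X$ be a simply connected Riemannian symmetric space of nonpositive curvature. If $X$ is not flat, then $c_k(X)\le c_k(H^2)<\aleph_0$ for every $k$. If $X=\mathbb R^n$, then there is a Borel partition of $X$ into $n+1$ pieces none of which contains an unbounded centrally symmetric set, so not even $C=X$ is central for Borel $(n+1)$-partitions.
\end{theorem}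

We do not claim that the bounds $k\le c_k^B(H^2)\le\binom N4$ or the radius in Theorem~\ref{thm:radius} are sharp for $k\ge3$.

Section~\ref{sec:graphs} reduces the construction of a central set to finding a finite graph of chromatic number greater than $k$ that maps to a certain graph $\Gamma$ on the isometry group. For $k=2$ an odd cycle suffices, and Section~\ref{sec:two} obtains one from a hyperbolic triangle. Section~\ref{sec:shift} treats all $k$ with shift graphs and proves Theorem~\ref{thm:main}. Sections~\ref{sec:size}, \ref{sec:radius} and \ref{sec:symmetric} complete the proofs of the other three theorems.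

\section{Central sets and colorings of graphs}\label{sec:graphs}

We use the upper half-plane model $H^2=\{u\in\mathbb C:\operatorname{Im}u>0\}$ with the metric $|du|/\operatorname{Im}u$, and the following textbook facts.
\begin{itemize}
\item[(H1)] The orientation-preserving isometries of $H^2$ are the maps $u\mapsto\frac{\alpha u+\beta}{\gamma u+\delta}$ with real coefficients and $\alpha\delta-\beta\gamma>0$. They form the group $PSL_2(\mathbb R)$, which also acts on the circle $\partial H^2=\mathbb R\cup\{\infty\}$.
\item[(H2)] An isometry is determined by its value and its differential at one point. The symmetry $f_c$ reverses every geodesic through $c$, so it is the isometry that fixes $c$ and has differential $-\mathrm{id}$ there. In particular $f_c\in PSL_2(\mathbb R)$.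
\item[(H3)] An element of $PSL_2(\mathbb R)$ other than the identity fixes at most one point of $H^2$, because its fixed points are roots of the nonzero real polynomial $\gamma u^2+(\delta-\alpha)u-\beta$, and nonreal roots come in a conjugate pair.
\end{itemize}

We identify a $k$-partition with the coloring $\chi:H^2\to\{1,\dots,k\}$ given by $x\in B_{\chi(x)}$, and for a point $c$ we put
\[M_c(\chi)=\{x\in H^2:\chi(x)=\chi(f_c(x))\}.\]

\begin{lemma}\label{lem:criterion}
Some piece of $\chi$ contains an unbounded set symmetric with respect to $c$ if and only if $M_c(\chi)$ is unbounded.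
\end{lemma}

\begin{proof}
A symmetric subset of a piece is contained in $M_c(\chi)$. Conversely, $M_c(\chi)$ is the union of the $k$ sets $B_i\cap f_c(B_i)$. Each of them lies in a piece and is symmetric because $f_c$ is an involution, and one of them is unbounded if $M_c(\chi)$ is.
\end{proof}

So the problem is one of graph coloring. Recall that a \emph{proper $k$-coloring} of a graph gives the vertices colors from $\{1,\dots,k\}$ so that adjacent vertices get different colors. For $C\subset H^2$ let $G(C)$ be the graph on $H^2$ that joins $x$ to $f_c(x)$ for all $c\in C$ and $x\ne c$. By Lemma~\ref{lem:criterion}, $C$ is central exactly when every $k$-coloring has, for some single $c\in C$, monochromatic edges $\{x,f_c(x)\}$ arbitrarily far away. To force this we want a finite subgraph of $G(C)$ without proper $k$-colorings, and we want copies of it arbitrarily far away \emph{with the same finite set $C$}. Moving a finite configuration by an isometry moves the centers as well. The remedy is to build the configuration in the group and then to evaluate it at distant points.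

Let $\Gamma$ be the graph on $PSL_2(\mathbb R)$ in which $g$ and $g'$ are adjacent if $g(g')^{-1}$ is a central symmetry, that is, if $g=f_cg'$ for some $c$. The relation is symmetric since $f_c$ is an involution.

\begin{lemma}[transfer]\label{lem:transfer}
Let $G=(V,E)$ be a finite graph that has no proper $k$-coloring. Suppose that isometries $g_v$ $(v\in V)$ and points $c(e)$ $(e\in E)$ of $H^2$ satisfy $g_vg_w^{-1}=f_{c(e)}$ for every edge $e=\{v,w\}$. Then $C=\{c(e):e\in E\}$ is central for arbitrary $k$-partitions, and $|C|\le|E|$.
\end{lemma}

\begin{proof}
Let $\chi$ be a $k$-coloring of $H^2$. Fix $o\in H^2$ and points $p_m$ with $d(o,p_m)\to\infty$. For each $m$ the coloring $v\mapsto\chi(g_vp_m)$ of $G$ is not proper, so it has a monochromatic edge. Since $E$ is finite, one edge $e=\{v,w\}$ is monochromatic for infinitely many $m$. For these $m$ the point $g_wp_m$ has the color of $g_vp_m=f_{c(e)}(g_wp_m)$, so it lies in $M_{c(e)}(\chi)$. Moreover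
\[d(o,g_wp_m)=d(g_w^{-1}o,p_m)\ge d(o,p_m)-d(o,g_w^{-1}o)\to\infty .\]
Thus $M_{c(e)}(\chi)$ is unbounded, and Lemma~\ref{lem:criterion} applies.
\end{proof}

The proof evaluates $\chi$ only at countably many points, which is why no regularity of the pieces is needed. The map $v\mapsto g_v$ need not be injective. It remains to find, for every $k$, a finite graph without proper $k$-colorings and a map of its vertices to $\Gamma$ that sends edges to edges. The first candidate is the complete graph $K_{k+1}$, and it fails for $k\ge2$.

\begin{lemma}\label{lem:triangle}
For all $a,b,c\in H^2$ one has $f_cf_bf_a\ne\mathrm{id}$. Hence $\Gamma$ contains no triangle.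
\end{lemma}

\begin{proof}
If $f_cf_bf_a=\mathrm{id}$, then $f_bf_a=f_c$ has order two. For $a=b$ the map $f_bf_a$ is the identity. For $a\ne b$ both $f_a$ and $f_b$ act on the geodesic through $a$ and $b$ as reflections of a line, so $f_bf_a$ shifts it by $2d(a,b)$ and has infinite order. A triangle in $\Gamma$ has the form $g,\ f_ag,\ f_bf_ag$ with $f_cf_bf_ag=g$, which is therefore impossible.
\end{proof}

\begin{remark}\label{rem:euclid}
Lemma~\ref{lem:transfer} and its proof hold in $\mathbb R^n$ but give nothing there for $k\ge2$. If $g_vg_w^{-1}$ is the map $x\mapsto 2c-x$, then the linear parts of $g_v$ and $g_w$ are negatives of each other, so $G$ has no odd cycle and has a proper $2$-coloring. The next section shows how curvature removes this obstruction.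
\end{remark}

\section{Two colors: an odd cycle from a triangle}\label{sec:two}

A graph has no proper $2$-coloring when it contains an odd cycle, and a closed walk of odd length in $\Gamma$ is a product of an odd number of central symmetries that equals the identity. Three factors cannot do this, but their product can have odd order.

\begin{lemma}\label{lem:rotation}
Let $PQR$ be a counterclockwise geodesic triangle with angles $\alpha,\beta,\gamma$ at $P,Q,R$, and let $a,b,c$ be the midpoints of $PQ$, $QR$, $RP$. Then $\rho=f_cf_bf_a$ is the rotation about $P$ through the angle $\alpha+\beta+\gamma$.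
\end{lemma}

\begin{proof}
The three symmetries send $P$ to $Q$, $Q$ to $R$ and $R$ to $P$, so $\rho(P)=P$. By (H2) it suffices to follow one unit vector. Write $\overrightarrow{XY}$ for the unit tangent vector at $X$ pointing to $Y$, and $\mathrm{rot}_\theta$ for the counterclockwise rotation of a tangent plane through $\theta$. The symmetry in the midpoint of $XY$ sends $\overrightarrow{XY}$ to $\overrightarrow{YX}$, and it commutes with $\mathrm{rot}_\theta$ because it preserves angles and orientation. At each vertex the direction to the previous vertex is the direction to the next vertex rotated through the angle of the triangle: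
\[\overrightarrow{PR}=\mathrm{rot}_\alpha\overrightarrow{PQ},\qquad \overrightarrow{QP}=\mathrm{rot}_\beta\overrightarrow{QR},\qquad \overrightarrow{RQ}=\mathrm{rot}_\gamma\overrightarrow{RP}.\]
Therefore $f_a$ sends $\overrightarrow{PQ}$ to $\overrightarrow{QP}=\mathrm{rot}_\beta\overrightarrow{QR}$, then $f_b$ sends this vector to $\mathrm{rot}_\beta\overrightarrow{RQ}=\mathrm{rot}_{\beta+\gamma}\overrightarrow{RP}$, and $f_c$ sends that to $\mathrm{rot}_{\beta+\gamma}\overrightarrow{PR}=\mathrm{rot}_{\alpha+\beta+\gamma}\overrightarrow{PQ}$.
\end{proof}

In the Euclidean plane the same computation gives the angle $\pi$, and all odd powers of $\rho$ are again central symmetries, in agreement with Remark~\ref{rem:euclid}. In $H^2$ there is a triangle with angles $\alpha,\beta,\gamma>0$ whenever $\alpha+\beta+\gamma<\pi$. Take the equilateral triangle with angles $2\pi/9$. Then $\rho$ is a rotation through $2\pi/3$, so $(f_cf_bf_a)^3=\mathrm{id}$, and for every point $p$ the nine steps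
\[p,\quad f_ap,\quad f_bf_ap,\quad f_cf_bf_ap,\quad f_af_cf_bf_ap,\quad\dots\]
lead back to $p$. With two colors, nine steps cannot all change the color, so at some step a point and its image under $f_a$, $f_b$ or $f_c$ have the same color. This is the mechanism of Theorem~\ref{thm:main} in its smallest case. Angle sums close to $\pi$ give small triangles with the same property.

\begin{proposition}\label{prop:three}
Every ball of positive radius contains a set of at most three points that is central for arbitrary $2$-partitions.
\end{proposition}

\begin{proof}
Let $m\ge1$ and take the equilateral triangle with angle $\alpha=\frac{2\pi m}{3(2m+1)}<\frac\pi3$. By Lemma~\ref{lem:rotation}, $\rho^{2m+1}$ is the rotation through $2\pi m$, which is the identity. Let $n=3(2m+1)$, let $e_0,e_1,e_2,\dots$ be the sequence $a,b,c,a,b,c,\dots$, and put $g_0=\mathrm{id}$, $g_{j+1}=f_{e_j}g_j$. Then $g_n=\rho^{2m+1}=g_0$, so the $g_j$ are indexed by the vertices of the cycle of odd length $n$, and $g_{j+1}g_j^{-1}=f_{e_j}$ along each edge. By Lemma~\ref{lem:transfer}, $\{a,b,c\}$ is central for arbitrary $2$-partitions.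

The law of cosines for angles gives the side length $s$ of the triangle:
\[\cosh s=\frac{\cos\alpha+\cos^2\alpha}{\sin^2\alpha}=\frac{\cos\alpha}{1-\cos\alpha}.\]
As $m\to\infty$, $\alpha\to\pi/3$ and $s\to0$. The closed ball of radius $s$ about $P$ is convex and contains the vertices, hence $a,b,c$. It remains to take $m$ large and to place $P$ at the center of the given ball.
\end{proof}

Fewer than three centers never suffice, and more generally collinear centers do not: all their symmetries interchange the two sides of the common geodesic.

\begin{proposition}\label{prop:geodesic}
A subset of a geodesic is not central for Borel $2$-partitions.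
\end{proposition}

\begin{proof}
Let $C$ lie on a geodesic $\ell$. Give a point of $H^2$ the coordinates $(s,t)$, where $s$ is the arc-length coordinate of its nearest point on $\ell$ and $t$ is its signed distance to $\ell$. Let $c\in\ell$ have coordinates $(\sigma,0)$. The isometry $f_c$ maps $\ell$ to itself by $s\mapsto2\sigma-s$, so it respects nearest points and distances to $\ell$, and it interchanges the two sides of $\ell$ because it reverses the perpendicular to $\ell$ at $c$. Thus $f_c(s,t)=(2\sigma-s,-t)$. Let
\[B_1=\{t>0\}\cup\{t=0,\ s>0\},\qquad B_2=\{t<0\}\cup\{t=0,\ s\le0\}.\]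
If $(s,t)$ and $(2\sigma-s,-t)$ lie in the same piece, then $t=0$, and either $0<s<2\sigma$ or $2\sigma\le s\le0$. So $M_c(\chi)$ is bounded for every $c\in\ell$.
\end{proof}

\begin{corollary}\label{cor:two}
$c_2^B(H^2)=c_2(H^2)=3$, and the sets in Proposition~\ref{prop:three} have exactly three points.
\end{corollary}

\begin{proof}
A set with at most two points lies on a geodesic, so $c_2^B(H^2)\ge3$ by Proposition~\ref{prop:geodesic}; and $c_2(H^2)\le3$ by Proposition~\ref{prop:three}.
\end{proof}

\section{Any number of colors: shift graphs}\label{sec:shift}

For $k\ge3$ odd cycles are not enough. We need graphs that require many colors, have no triangles (Lemma~\ref{lem:triangle}), and have an adjacency rule simple enough to be reproduced in $\Gamma$ by a formula.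

\subsection*{The shift graph on triples}
The vertices of the \emph{shift graph} $\Sigma_N$ are the triples $(x,y,z)$ of integers with $1\le x<y<z\le N$, and its edges join $(x,y,z)$ to $(y,z,w)$ for $1\le x<y<z<w\le N$. It has $\binom N4$ edges.

\begin{lemma}\label{lem:shift}
If $N>2^{2^k}$, then $\Sigma_N$ has no proper $k$-coloring.
\end{lemma}

\begin{proof}
One argument is applied twice: it turns a coloring of tuples into a coloring of shorter tuples by sets of colors.

\emph{Pairs.} Let $\psi$ color the pairs $y<z$ from $\{1,\dots,N\}$ with $m$ colors so that $\psi(y,z)\ne\psi(z,w)$ whenever $y<z<w$. We claim that $N\le2^m$. Put $T(z)=\{\psi(y,z):y<z\}$. For $z<w$ the color $\psi(z,w)$ belongs to $T(w)$ by definition and does not belong to $T(z)$ by assumption. So $T(1),\dots,T(N)$ are distinct subsets of a set with $m$ elements.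

\emph{Triples.} Let $\varphi$ be a proper $k$-coloring of $\Sigma_N$. For $y<z$ put $\psi(y,z)=\{\varphi(x,y,z):x<y\}\subset\{1,\dots,k\}$. For $y<z<w$ the color $\varphi(y,z,w)$ belongs to $\psi(z,w)$, and it does not belong to $\psi(y,z)$ because it differs from $\varphi(x,y,z)$ for every $x<y$. So $\psi(y,z)\ne\psi(z,w)$, and the claim with $m=2^k$ gives $N\le2^{2^k}$.
\end{proof}

\subsection*{Recognizing central symmetries at infinity}
The symmetry $f_c$ interchanges the two endpoints of every geodesic through $c$. The converse, which we need when one endpoint is $\infty$, lets us recognize an edge of $\Gamma$ from two boundary values.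

\begin{lemma}\label{lem:swap}
Let $t\in\mathbb R$, and let $h\in PSL_2(\mathbb R)$ satisfy $h(t)=\infty$ and $h(\infty)=t$. Then $h(u)=t-\frac{r^2}{u-t}$ for some $r>0$, and $h=f_c$ with $c=t+ir$.
\end{lemma}

\begin{proof}
Write $h(u)=\frac{\alpha u+\beta}{\gamma u+\delta}$. Since $h(\infty)$ is finite, $\gamma\ne0$, and we may scale to $\gamma=1$ without changing the sign of the determinant. The two conditions give $\alpha=t$ and $\delta=-t$, so $h(u)=t+\frac{\beta+t^2}{u-t}$. The determinant $-t^2-\beta$ is positive; call it $r^2$ with $r>0$. Then $h(t+ir)=t-\frac{r^2}{ir}=t+ir$, and $h'(u)=\frac{r^2}{(u-t)^2}$ equals $-1$ at $u=t+ir$. By (H2), $h=f_{t+ir}$.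
\end{proof}

\subsection*{The map from $\Sigma_N$ to $\Gamma$}
We look for isometries $g_{xyz}$ such that $g_{xyz}g_{yzw}^{-1}$ interchanges $\infty$ with a real point. This happens when $g_{xyz}$ and $g_{yzw}$ send two points of $\partial H^2$ to the same two points, one of them $\infty$, in opposite order. Adjacent triples share exactly two entries, $y$ and $z$, which are themselves points of $\partial H^2$; this is the reason for using triples. So we ask for
\[g_{xyz}(y)=g_{yzw}(z)=\infty,\qquad g_{xyz}(z)=g_{yzw}(y)\in\mathbb R .\]
The first condition holds if every $g_{xyz}$ sends its middle entry to $\infty$. The common value in the second condition has to be read off from either triple, and we let it be a function $t(y)$. Then $g_{xyz}(z)=t(y)$, and, from the condition on the first entry, $g_{xyz}(x)=t(x)$. These three values determine a real M\"obius map,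
\[u\mapsto t(y)+\mu\,\frac{u-z}{u-y},\qquad \mu=\bigl(t(x)-t(y)\bigr)\frac{y-x}{z-x},\]
and its determinant $\mu(z-y)$ is positive exactly when $t(x)>t(y)$. So $t$ must be strictly decreasing: a constant $t$ gives a degenerate map, and $t(x)=x$ gives a map that interchanges the upper and lower half-planes. We take $t(x)=-x$.

\begin{lemma}\label{lem:maps}
For real $x<y<z$ the map
\[g_{xyz}(u)=-y+\frac{(y-x)^2}{z-x}\cdot\frac{u-z}{u-y}\]
belongs to $PSL_2(\mathbb R)$, and $g_{xyz}(x)=-x$, $g_{xyz}(y)=\infty$, $g_{xyz}(z)=-y$.
\end{lemma}

\begin{proof}
The map is the composition of $u\mapsto\frac{u-z}{u-y}$, whose determinant is $z-y>0$, a dilation by a positive factor, and a real translation. The values at $y$ and $z$ are read off from the formula, and $g_{xyz}(x)=-y+\frac{(y-x)^2}{z-x}\cdot\frac{z-x}{y-x}=-x$.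
\end{proof}

\begin{lemma}\label{lem:edges}
For real $x<y<z<w$ one has $g_{xyz}g_{yzw}^{-1}=f_c$ with
\[c=c_{xyzw}=-y+i\,(y-x)\sqrt{\frac{(z-y)(w-z)}{(z-x)(w-y)}} .\]
\end{lemma}

\begin{proof}
Let $h=g_{xyz}g_{yzw}^{-1}$. By Lemma~\ref{lem:maps}, $g_{yzw}^{-1}$ sends $-y,\infty,-z$ to $y,z,w$, and $g_{xyz}$ sends $y,z$ to $\infty,-y$. Hence $h(-y)=\infty$ and $h(\infty)=-y$. By Lemma~\ref{lem:swap}, $h(u)=-y-\frac{r^2}{u+y}$ with $r>0$, and $h=f_{-y+ir}$. To find $r$, compare the two expressions for $h(-z)=g_{xyz}(w)$:
\[-y+\frac{r^2}{z-y}=-y+\frac{(y-x)^2}{z-x}\cdot\frac{w-z}{w-y}.\qedhere\]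
\end{proof}

\begin{example}
For $(x,y,z,w)=(1,2,3,4)$ we have $g_{123}(u)=-2+\frac{u-3}{2(u-2)}$ and $g_{234}(u)=-3+\frac{u-4}{2(u-3)}$, and $c=-2+\frac i2$, so $f_c(u)=-2-\frac1{4(u+2)}$. Since $g_{234}(u)+2=\frac{2-u}{2(u-3)}$, we get $f_c(g_{234}(u))=-2+\frac{u-3}{2(u-2)}=g_{123}(u)$, as Lemma~\ref{lem:edges} predicts.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N=2^{2^k}+1$. The graph $\Sigma_N$ is finite and has no proper $k$-coloring by Lemma~\ref{lem:shift}. By Lemma~\ref{lem:edges} the isometries $g_{xyz}$ satisfy the hypothesis of Lemma~\ref{lem:transfer}, the center of the edge from $(x,y,z)$ to $(y,z,w)$ being $c_{xyzw}$. Hence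
\[C=\{c_{xyzw}:1\le x<y<z<w\le N,\ \ x,y,z,w\in\mathbb Z\}\]
is central for arbitrary $k$-partitions, and $|C|\le\binom N4$.
\end{proof}

The bound is $\binom54=5$ for $k=1$ and $\binom{17}4=2380$ for $k=2$, while the true values are $1$ and $3$.

\section{Lower bounds for the number of centers}\label{sec:size}

To show that $C$ is not central we must color $G(C)$ properly outside a bounded set. Every vertex of $G(C)$ has at most $|C|$ neighbors, so a greedy coloring needs at most $|C|+1$ colors; the point is to make it Borel. The next statement follows from the theorem of Kechris, Solecki and Todorcevic that a Borel graph with degrees at most $n$ has a Borel proper $(n+1)$-coloring \cite[Prop.~4.6]{KST}. In our situation the argument is short.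

\begin{proposition}\label{prop:greedy}
If $|C|\le k-1$, then $C$ is not central for Borel $k$-partitions.
\end{proposition}

\begin{proof}
Call a set $U\subset H^2$ independent if $U\cap f_c(U)=\emptyset$ for all $c\in C$. If $x\notin C$, then $f_c(x)\ne x$ for each of the finitely many $c\in C$, so by continuity all small neighborhoods of $x$ are independent. Hence $H^2\setminus C$ is covered by independent sets $U_1,U_2,\dots\subset H^2\setminus C$ from a countable base of open sets. Put $V_j=U_j\setminus(U_1\cup\dots\cup U_{j-1})$. Define $\chi$ on $V_1,V_2,\dots$ in turn: for $x\in V_j$ let $\chi(x)$ be the least element of $\{1,\dots,k\}$ that differs from $\chi(f_c(x))$ for all $c\in C$ with $f_c(x)\in V_1\cup\dots\cup V_{j-1}$. At most $k-1$ colors are excluded, so $\chi(x)$ is defined. By induction $\chi$ is Borel on each $V_j$, since the excluded colors are Borel functions of $x$. Give the points of $C$ the color $1$. If $c\in C$ and $x,f_c(x)\notin C$, then these two points lie in different sets $V_j$ by independence, and the later one avoids the color of the earlier one. So $M_c(\chi)\subset C\cup f_c(C)$ is finite.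
\end{proof}

For arbitrary partitions one color can be saved. We use two theorems of graph theory. \emph{Brooks' theorem}: for $k\ge3$, a finite connected graph with all degrees at most $k$ has a proper $k$-coloring unless it is the complete graph $K_{k+1}$. \emph{The de Bruijn--Erd\H{o}s theorem}: a graph has a proper $k$-coloring if all its finite subgraphs have one. The second theorem rests on the axiom of choice and gives no control over the pieces, so the result concerns $c_k$ and not $c_k^B$.

\begin{proposition}\label{prop:brooks}
If $k\ge3$ and $|C|\le k$, then $C$ is not central for arbitrary $k$-partitions.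
\end{proposition}

\begin{proof}
To apply Brooks' theorem we remove the triangles of $G(C)$. Let $F$ be the set of points fixed by at least one of the maps $f_cf_bf_a$ with $a,b,c\in C$. Each of these finitely many maps differs from the identity by Lemma~\ref{lem:triangle} and fixes at most one point by (H3), so $F$ is finite. Also $C\subset F$, because $f_cf_cf_c=f_c$ fixes $c$. If $x$ is a vertex of a triangle of $G(C)$, then going around the triangle gives $f_cf_bf_a(x)=x$ for some $a,b,c\in C$, so $x\in F$. Thus the subgraph induced on $H^2\setminus F$ has no triangle, hence no $K_{k+1}$, and its degrees are at most $k$. By the two theorems it has a proper $k$-coloring. Extend it to $F$ arbitrarily. If $x$ and $f_c(x)$ lie outside $F$, then $x\ne c$ and the two points are adjacent, so their colors differ. Hence $M_c(\chi)\subset F\cup f_c(F)$ is finite for every $c\in C$.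
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:size}]
For $k=1$ the only piece is $H^2$, which is unbounded and symmetric with respect to any point, while the empty set is not central. So $c_1^B(H^2)=c_1(H^2)=1$. The case $k=2$ is Corollary~\ref{cor:two}. Proposition~\ref{prop:greedy} gives $c_k^B(H^2)\ge k$. The bound $c_k(H^2)\ge k+1$ is Corollary~\ref{cor:two} for $k=2$ and Proposition~\ref{prop:brooks} for $k\ge3$. A finite set $C$ is not central for Borel $(|C|+1)$-partitions. The union over $k$ of the finite sets of Theorem~\ref{thm:main} is countable and central for all $k$.
\end{proof}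

\section{A lower bound for the radius}\label{sec:radius}

The partition into sectors from the introduction fails for centers far from its vertex $o$, but it works for centers near $o$: a long segment that passes close to $o$ is seen from $o$ under a wide angle. We use two formulas for a triangle with a right angle, legs $\eta,\xi$ and hypotenuse $\zeta$:
\[\cosh\zeta=\cosh\eta\,\cosh\xi,\qquad \tan(\text{angle opposite to }\xi)=\frac{\tanh\xi}{\sinh\eta}.\]
We also use the identity
\begin{equation}\label{eq:parallel}
2\arctan\frac1{\sinh R}=4\arctan e^{-R}\qquad(R>0),
\end{equation}
which holds because $\theta=\arctan e^{-R}\in(0,\frac\pi4)$ satisfies $\tan2\theta=\frac{2e^{-R}}{1-e^{-2R}}=\frac1{\sinh R}$. Letting $\xi\to\infty$ in the second formula shows that \eqref{eq:parallel} is the angle under which a complete geodesic at distance $R$ from $o$ is seen from $o$.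

\begin{proof}[Proof of Theorem~\ref{thm:radius}]
The statements on three-point sets and on geodesics are Proposition~\ref{prop:three} with Corollary~\ref{cor:two}, and Proposition~\ref{prop:geodesic}. For $k=2$ we have $\log\cot\frac\pi4=0$, and no radius satisfies $R<0$.

Let $k\ge3$, and let $C$ lie in the closed ball of radius $R$ about $o$, where $0\le R<\log\cot\frac\pi{2k}$. Put $\psi=\frac{2\pi}k<\pi$. The assumption on $R$ says that $e^{-R}>\tan\frac\pi{2k}$, that is, $4\arctan e^{-R}>\psi$. If $R>0$, then by \eqref{eq:parallel} we can choose $L_0>R$ with
\begin{equation}\label{eq:L0}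
2\arctan\frac{\tanh(L_0-R)}{\sinh R}>\psi ;
\end{equation}
if $R=0$, put $L_0=1$. In polar coordinates about $o$, divide $H^2\setminus\{o\}$ into the $k$ sectors where the polar angle lies in $[(j-1)\psi,j\psi)$, $j=1,\dots,k$, and add $o$ to the first one. This is a Borel $k$-partition, and two points $x,y\ne o$ of one piece satisfy $\angle xoy<\psi$.

Let $c\in C$, and let $x$ and $y=f_c(x)$ satisfy $L=d(c,x)=d(c,y)\ge L_0$. We show that $\angle xoy>\psi$. Neither point equals $o$, since $d(c,o)\le R<L$. Let $p$ be the foot of the perpendicular from $o$ to the geodesic through $x,c,y$, and let $\eta=d(o,p)$. From $\cosh d(o,c)=\cosh\eta\,\cosh d(p,c)$ we get $\eta\le R$ and $d(p,c)\le R<L$. So $p$ lies strictly between $x$ and $y$, and $d(p,x),d(p,y)\ge L-R\ge L_0-R$. If $\eta=0$, then $o=p$ and $\angle xoy=\pi>\psi$. If $\eta>0$, then $R>0$, the segment $op$ cuts the triangle $xoy$ into two right triangles, and by \eqref{eq:L0}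
\[\angle xoy=\arctan\frac{\tanh d(p,x)}{\sinh\eta}+\arctan\frac{\tanh d(p,y)}{\sinh\eta}\ge2\arctan\frac{\tanh(L_0-R)}{\sinh R}>\psi .\]
Hence $x$ and $y$ lie in different pieces, and $M_c(\chi)$ is contained in the ball of radius $L_0$ about $c$. By Lemma~\ref{lem:criterion}, $C$ is not central.
\end{proof}

For $R>\log\cot\frac\pi{2k}$ this partition gives no information about the whole ball of radius $R$: the geodesic perpendicular to the bisector of a sector at distance $R$ from $o$ is seen under an angle less than $\psi$, so it lies in the sector, and it is symmetric with respect to its point on the bisector.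

\section{Symmetric spaces of nonpositive curvature}\label{sec:symmetric}

A connected Riemannian manifold $X$ is a \emph{symmetric space} if for every $c\in X$ there is an isometry $f_c$, the \emph{geodesic symmetry}, that fixes $c$ and has differential $-\mathrm{id}$ there; thus $f_c(\exp_cv)=\exp_c(-v)$. Such a space is complete. If $X$ is also simply connected and of nonpositive curvature, then by the Cartan--Hadamard theorem each $\exp_c:T_cX\to X$ is a diffeomorphism and every geodesic is minimizing. If $X$ is flat, it is isometric to some $\mathbb R^n$, with $f_c(x)=2c-x$. Lemma~\ref{lem:criterion} holds in $X$ with the same proof.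

The nonflat case reduces to Theorem~\ref{thm:main} once we find a hyperbolic plane inside $X$ that is preserved by the symmetries at its points. A submanifold is \emph{totally geodesic} if its geodesics are geodesics of $X$.

\begin{proposition}\label{prop:plane}
If $X$ is not flat, then it contains a totally geodesic surface $\Pi$ that is isometric to $H^2$ with the metric multiplied by a positive constant. The distance of $X$ restricts to the intrinsic distance of $\Pi$, and for $c\in\Pi$ the symmetry $f_c$ restricts to the central symmetry of $\Pi$ at $c$.
\end{proposition}

\begin{proof}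
\emph{Reduction to noncompact type.} By the de Rham decomposition \cite[Ch.~V]{Hel}, $X$ is the Riemannian product of a Euclidean space, a symmetric space of compact type and a symmetric space $Y$ of noncompact type. The compact factor is a point, because geodesics of $X$ are minimizing and hence unbounded. As $X$ is not flat, $Y$ is not a point. A slice $Y\times\{\mathrm{pt}\}$ is totally geodesic in $X$, so it suffices to find the surface in $Y$.

\emph{Structure of $Y$.} Fix $o\in Y$. The Lie algebra $\mathfrak g$ of the isometry group of $Y$ is semisimple. Conjugation by $f_o$ induces an involutive automorphism $\theta$ with eigenspaces $\mathfrak k$ (for $+1$) and $\mathfrak p$ (for $-1$), and $\mathfrak p$ is identified with $T_oY$. The Killing form $\kappa$ is $\theta$-invariant, satisfies $\kappa([Z_1,Z_2],Z_3)=\kappa(Z_1,[Z_2,Z_3])$, and is negative definite on $\mathfrak k$ and positive definite on $\mathfrak p$; so $-\kappa(Z_1,\theta Z_2)$ is an inner product on $\mathfrak g$. The curvature tensor at $o$ is $R(Z_1,Z_2)Z_3=-[[Z_1,Z_2],Z_3]$, and the sectional curvature of the plane spanned by $Z_1,Z_2\in\mathfrak p$ has the sign of the Riemannian inner product of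 $R(Z_1,Z_2)Z_2$ with $Z_1$ (compare \cite[Ch.~V, Thm.~3.1]{Hel}). A subspace $\mathfrak m\subset\mathfrak p$ with $[[\mathfrak m,\mathfrak m],\mathfrak m]\subset\mathfrak m$ is a \emph{Lie triple system}, and then $\exp_o\mathfrak m$ is a totally geodesic submanifold \cite[Ch.~IV, Thm.~7.2]{Hel}. So we need a two-dimensional Lie triple system of nonzero curvature, and a root vector provides one.

\emph{A root vector.} Let $\mathfrak a\ne0$ be a maximal abelian subspace of $\mathfrak p$. For $H\in\mathfrak a$ we have $\theta H=-H$, so
\[-\kappa([H,Z_1],\theta Z_2)=\kappa(Z_1,[H,\theta Z_2])=-\kappa(Z_1,\theta[H,Z_2]).\]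
The commuting operators $\mathrm{ad}\,H$ are therefore symmetric, and $\mathfrak g$ is the direct sum of the spaces $\mathfrak g_\lambda=\{Z:[H,Z]=\lambda(H)Z\text{ for all }H\in\mathfrak a\}$, where $\lambda$ runs through linear functionals on $\mathfrak a$. Since $\mathfrak g$ has trivial center, there are $\lambda\ne0$ and $0\ne E\in\mathfrak g_\lambda$. Applying $\theta$ gives $\theta E\in\mathfrak g_{-\lambda}$. The bracket $[E,\theta E]$ lies in $\mathfrak g_0$ by the Jacobi identity and in $\mathfrak p$ because $\theta[E,\theta E]=[\theta E,E]$; by maximality of $\mathfrak a$ it lies in $\mathfrak a$. Let $A\in\mathfrak a$ be defined by $\kappa(A,H)=\lambda(H)$ for $H\in\mathfrak a$; then $\lambda(A)=\kappa(A,A)>0$. For $H\in\mathfrak a$,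
\[\kappa([E,\theta E],H)=\kappa(E,[\theta E,H])=\lambda(H)\,\kappa(E,\theta E),\]
so $[E,\theta E]=\kappa(E,\theta E)A$.

\emph{The plane $\mathfrak m$.} Put $U=E-\theta E\in\mathfrak p$ and $W=E+\theta E\in\mathfrak k$. The vectors $A,E,\theta E$ lie in the independent spaces $\mathfrak g_0,\mathfrak g_\lambda,\mathfrak g_{-\lambda}$, so $\mathfrak m=\mathrm{span}(A,U)$ is two-dimensional. We compute
\[[A,U]=\lambda(A)W,\qquad[A,W]=\lambda(A)U,\qquad[W,U]=-2[E,\theta E]=-2\kappa(E,\theta E)A .\]
Thus $[\mathfrak m,\mathfrak m]=\mathbb RW$ and $[W,\mathfrak m]\subset\mathfrak m$, so $\mathfrak m$ is a Lie triple system. Further, $R(U,A)A=-[[U,A],A]=\lambda(A)[W,A]=-\lambda(A)^2U$, so $\mathfrak m$ has negative sectional curvature.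

\emph{The surface.} Let $\Pi=\exp_o\mathfrak m$. It is totally geodesic in $Y$, hence in $X$. It is simply connected, being the image of a plane under the diffeomorphism $\exp_o$. Its geodesics through $o$ are defined for all time, so it is complete by the Hopf--Rinow theorem. A shortest geodesic of $\Pi$ between two points is a geodesic of $X$, hence minimizing in $X$; this gives the statement on distances. For $c\in\Pi$ completeness gives $\Pi=\exp_c(T_c\Pi)$, so $f_c$ maps $\Pi$ to itself and reverses the geodesics of $\Pi$ through $c$. The symmetry in the midpoint of two points of $\Pi$ interchanges them, so $\Pi$ is homogeneous and its curvature is constant. It equals the curvature of $\mathfrak m$, which is negative. A complete simply connected surface of constant negative curvature is a rescaled copy of $H^2$.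
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:symmetric}]
\emph{Nonflat case.} Take $\Pi$ from Proposition~\ref{prop:plane}. Rescaling changes neither midpoints nor bounded sets, so there is a set $C\subset\Pi$ with $|C|=c_k(H^2)$ that is central for arbitrary $k$-partitions of $\Pi$. A $k$-partition of $X$ restricts to one of $\Pi$, so some $B_i\cap\Pi$ contains a set that is unbounded in $\Pi$ and symmetric in $\Pi$ with respect to some $c\in C$. By Proposition~\ref{prop:plane} it is unbounded in $X$ and invariant under $f_c$. Hence $c_k(X)\le c_k(H^2)$, which is finite by Theorem~\ref{thm:main}.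

\emph{Flat case.} For $n=0$ there are no unbounded sets. Let $n\ge1$; we replace the three sectors of the introduction by $n+1$ simplicial cones. Let $v_1,\dots,v_n$ be a basis of $\mathbb R^n$ and $v_0=-(v_1+\dots+v_n)$. Since $v_0+\dots+v_n=0$, any $n$ of these vectors span $\mathbb R^n$ and so form a basis. Put
\[K_i=\Bigl\{\sum_{j\ne i}a_jv_j:\ a_j\ge0\Bigr\},\qquad B_i=K_i\setminus\bigcup_{j<i}K_j\qquad(i=0,\dots,n).\]
The closed cones $K_i$ cover $\mathbb R^n$: write $x=\sum_{j=0}^na_jv_j$, let $a_i$ be the smallest coefficient, and note that $x=\sum_{j\ne i}(a_j-a_i)v_j\in K_i$. So $B_0,\dots,B_n$ is a Borel partition. Let $\ell_i(x)$ be the sum of the coordinates of $x$ in the basis $(v_j)_{j\ne i}$; it is a linear functional that is nonnegative on $K_i$. If $x$ and $2c-x$ both lie in $K_i$, then $\ell_i(x)=\ell_i(2c)-\ell_i(2c-x)\le\ell_i(2c)$, so all coordinates of $x$ lie in $[0,\ell_i(2c)]$. Hence $M_c(\chi)$ is bounded for every $c\in\mathbb R^n$.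
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDR}
T.~Banakh, A.~Dudko and D.~Repov\v{s},
\emph{Symmetric monochromatic subsets in colorings of the Lobachevsky plane},
arXiv:0804.1335 (2008).

\bibitem{Hel}
Helgason,
\emph{Differential Geometry, Lie Groups, and Symmetric Spaces}.

\bibitem{KST}
Kechris, Solecki and Todorcevic,
\emph{Borel chromatic numbers},
Adv. Math. 141 (1999).

\end{thebibliography}
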